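\title{$\mathbb{T}$-equivalence does not imply $l$-equivalence}

\begin{abstract}
For a space $X$ and a topological group $G$, let $C_p(X,G)$ be the group of continuous maps $X\to G$ with the topology of pointwise convergence. We construct in ZFC zero-dimensional Tychonoff spaces $X$ and $Y$ of cardinality $\aleph_1$ such that $C_p(X,\mathbb{T})$ and $C_p(Y,\mathbb{T})$ are topologically isomorphic, while no continuous homomorphism $C_p(X,\mathbb{R})\to C_p(Y,\mathbb{R})$ has dense image. So $\mathbb{T}$-equivalence does not imply $l$-equivalence, which answers a question of Shakhmatov and Sp\v{e}v\'ak. For an abelian group $G$ without small subgroups, the same two spaces are $G$-equivalent if and only if $G$ is precompact. In the positive direction, $\mathbb{T}$-equivalence does imply $l$-equivalence when each of the two spaces is a $k_{\mathbb{R}}$-space, pseudocompact, or a $P$-space.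
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X$ be a topological space and $G$ a topological group. The continuous maps $X\to G$ form a group under pointwise operations; with the topology of pointwise convergence, that is, the topology inherited from the product $G^X$, this is a topological group $C_p(X,G)$. Spaces $X$ and $Y$ are \emph{$G$-equivalent} if $C_p(X,G)$ and $C_p(Y,G)$ are topologically isomorphic. Each $G$ thus gives a way of comparing spaces, and one asks how these comparisons are related as $G$ varies.

The two first groups to compare are the additive group $\mathbb{R}$ and the circle group $\mathbb{T}=\mathbb{R}/\mathbb{Z}$; we write $p\colon\mathbb{R}\to\mathbb{T}$ for the quotient map. An additive map $\Theta$ between real vector spaces satisfies $\Theta(qf)=q\Theta(f)$ for rational $q$, and a continuous one between topological vector spaces then satisfies this for all real $q$. Hence $\mathbb{R}$-equivalence is the same as \emph{$l$-equivalence}, the existence of a linear homeomorphism between $C_p(X,\mathbb{R})$ and $C_p(Y,\mathbb{R})$. It is known that $\mathbb{R}$-equivalence does not imply $\mathbb{T}$-equivalence. The converse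 question comes from the paper of Shakhmatov and Sp\v{e}v\'ak \cite{SS}:

\begin{quote}
\emph{Must two $\mathbb{T}$-equivalent Tychonoff spaces be $\mathbb{R}$-equivalent?}
\end{quote}

There is a good reason to guess yes. Every isomorphism $\theta\colon C_p(X,\mathbb{T})\to C_p(Y,\mathbb{T})$ has the form $\theta(f)(y)=\sum_x m_{yx}f(x)$, where $m$ is an integer matrix with finitely many nonzero entries in each row and with an inverse of the same kind (Proposition~\ref{prop:matrix}). An integer matrix acts equally well on real-valued functions, and it gives a linear homeomorphism $\mathbb{R}^X\to\mathbb{R}^Y$. Only one point is left: does it take continuous functions to continuous functions? For discrete spaces there is nothing to check, and for compact or metrizable spaces the answer is yes (Theorem~\ref{thm:C}). In general it is no, and no other linear map can take the place of the matrix.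

All groups are Hausdorff, and abelian groups are written additively. An abelian topological group $G$ is \emph{precompact} if for every neighborhood $V$ of $0$ finitely many translates of $V$ cover $G$; compact groups are precompact, $\mathbb{R}$ is not, and a discrete group is precompact exactly when it is finite. The group $G$ is \emph{NSS} (has no small subgroups) if some neighborhood of $0$ contains no nontrivial subgroup. Discrete groups (take $\{0\}$), normed spaces (take the unit ball) and $\mathbb{T}$ (take the image of $(-\frac14,\frac14)$ under $p$) are NSS. A space is \emph{zero-dimensional} if it has a base of clopen sets; a zero-dimensional $T_1$ space is Tychonoff, because indicator functions of clopen sets separate points from closed sets.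

\begin{theorem}\label{thm:A}
There are zero-dimensional $T_1$ (hence Tychonoff) spaces $X$ and $Y$ of cardinality $\aleph_1$, with $X$ having only one non-isolated point, such that $C_p(X,\mathbb{T})\cong C_p(Y,\mathbb{T})$, but there is no continuous homomorphism $C_p(X,\mathbb{R})\to C_p(Y,\mathbb{R})$ with dense image. In particular, $X$ and $Y$ are $\mathbb{T}$-equivalent and not $\mathbb{R}$-equivalent.
\end{theorem}

The construction is carried out in ZFC. The property of $\mathbb{T}$ that it exploits is precompactness, and among NSS groups this is exactly the dividing line.

\begin{theorem}\label{thm:B}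
The spaces $X$ and $Y$ constructed for Theorem~\ref{thm:A} are $G$-equivalent for every precompact abelian group $G$. For an abelian NSS group $G$ (for example $\mathbb{R}$, $\mathbb{Z}$, any discrete abelian group, any normed space), $X$ and $Y$ are $G$-equivalent if and only if $G$ is precompact.
\end{theorem}

For the positive result, recall that a space $Z$ is a \emph{$k_{\mathbb{R}}$-space} if every function $Z\to\mathbb{R}$ whose restrictions to all compact subsets are continuous is continuous; every $k$-space (a space in which a set is closed as soon as it meets each compact set $L$ in a closed subset of $L$) is a $k_{\mathbb{R}}$-space, and compact and metrizable spaces are $k$-spaces. The space $Z$ is \emph{pseudocompact} if every continuous function $Z\to\mathbb{R}$ is bounded, and a \emph{$P$-space} if every $G_\delta$-subset of $Z$ is open.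

\begin{theorem}\label{thm:C}
Let $Z$ and $Z'$ be $\mathbb{T}$-equivalent Tychonoff spaces, each of them being a $k_{\mathbb{R}}$-space, or pseudocompact, or a $P$-space. Then $Z$ and $Z'$ are $\mathbb{R}$-equivalent, via the same integer matrix. Hence a pseudocompact Tychonoff space is $\mathbb{R}$-equivalent to every Tychonoff space that is $\mathbb{T}$-equivalent to it.
\end{theorem}

The idea of the example is the following. If $h$ is an arbitrary function from a set $A$ to $\mathbb{T}$ and $\varepsilon>0$, then $A$ splits into finitely many classes on each of which $h$ varies by less than $\varepsilon$. The expression $h(a)-h(b)+h(c)$ is therefore close to $h(a)$ when $b$ and $c$ share a class, and close to $h(c)$ when $a$ and $b$ share a class. We build a space $Y$ out of points and triples in which exactly these two approximations are demanded by continuity. An unbounded real function admits no such partition, and Ramsey's theorem turns this into an obstruction that applies to every linear map.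

We prove Theorem~\ref{thm:C} first, in Section~\ref{sec:positive}, because it shows where a counterexample has to live. Section~\ref{sec:spaces} constructs $X$ and $Y$ and treats precompact groups. Section~\ref{sec:comb} isolates the combinatorial difference between the two spaces, Section~\ref{sec:reduction} reduces an arbitrary homomorphism to a diagonal form, and Sections~\ref{sec:real} and~\ref{sec:nss} finish the proofs of Theorems~\ref{thm:A} and~\ref{thm:B}.

\section{Integer matrices and the positive result}\label{sec:positive}

A basic neighborhood of $0$ in $C_p(Z,G)$ restricts only finitely many values of a function. When the target of a homomorphism has no small subgroups, this forces the homomorphism to ignore all other values. We use this fact in all three theorems.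

\begin{lemma}\label{lem:finite}
Let $Z$ be a space, $G$ and $H$ abelian topological groups with $H$ NSS, and $\varphi\colon C_p(Z,G)\to H$ a continuous homomorphism. There is a finite set $S\subseteq Z$ such that $f|_S=0$ implies $\varphi(f)=0$. Hence $\varphi(f)=\varphi(f')$ whenever $f|_S=f'|_S$.
\end{lemma}

\begin{proof}
Let $U$ be a neighborhood of $0$ in $H$ containing no nontrivial subgroup. By continuity there are a finite $S\subseteq Z$ and a neighborhood $V$ of $0$ in $G$ such that $f(S)\subseteq V$ implies $\varphi(f)\in U$. The image under $\varphi$ of the subgroup $\{f: f|_S=0\}$ is a subgroup of $H$ contained in $U$, so it is $\{0\}$. For the last sentence apply this to $f-f'$.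
\end{proof}

Recall that the continuous homomorphisms $\mathbb{R}\to\mathbb{T}$ are exactly the maps $t\mapsto p(rt)$ with $r\in\mathbb{R}$.

\begin{lemma}\label{lem:char}
Let $Z$ be a Tychonoff space.
\begin{enumerate}
\item[(a)] Every continuous homomorphism $\chi\colon C_p(Z,\mathbb{T})\to\mathbb{T}$ has the form $\chi(f)=\sum_{s\in S}n_sf(s)$ with $S\subseteq Z$ finite and $n_s\in\mathbb{Z}$.
\item[(b)] If $S\subseteq Z$ is finite, $n_s\in\mathbb{Z}$, and $\sum_{s\in S}n_sf(s)=0$ for all $f\in C_p(Z,\mathbb{T})$, then $n_s=0$ for all $s\in S$.
\end{enumerate}
\end{lemma}

\begin{proof}
Given a finite $S\subseteq Z$ and $s\in S$, the Tychonoff property gives a continuous $\varphi_s\colon Z\to[0,1]$ with $\varphi_s(s)=1$ and $\varphi_s=0$ on $S\setminus\{s\}$.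

(a) Take $S$ from Lemma~\ref{lem:finite}. The map $t\mapsto p\circ(t\varphi_s)$ is a continuous homomorphism $\mathbb{R}\to C_p(Z,\mathbb{T})$, so $\chi(p\circ(t\varphi_s))=p(n_st)$ for some $n_s\in\mathbb{R}$ and all $t$. The function $p\circ\varphi_s$ vanishes on $S$, because $\varphi_s$ takes the values $0$ and $1$ there. So $p(n_s)=0$, that is, $n_s\in\mathbb{Z}$. Given $f$, pick $t_s\in\mathbb{R}$ with $p(t_s)=f(s)$. Then $f$ agrees on $S$ with $\sum_{s}p\circ(t_s\varphi_s)$, and therefore $\chi(f)=\sum_s p(n_st_s)=\sum_s n_sf(s)$.

(b) With $f=p\circ(t\varphi_s)$ the hypothesis reads $p(n_st)=0$ for all $t\in\mathbb{R}$, which forces $n_s=0$.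
\end{proof}

Call a matrix \emph{row-finite} if each row has finitely many nonzero entries. A row-finite integer matrix $m=(m_{yx})_{y\in Z',\,x\in Z}$ acts on functions $F$ from $Z$ to any abelian group by $(mF)(y)=\sum_x m_{yx}F(x)$. Products of row-finite matrices are defined and row-finite, and $m'(mF)=(m'm)F$, since all sums involved are finite.

\begin{proposition}\label{prop:matrix}
Let $Z,Z'$ be Tychonoff spaces and $\theta\colon C_p(Z,\mathbb{T})\to C_p(Z',\mathbb{T})$ a topological isomorphism. There are row-finite integer matrices $m=(m_{yx})$ and $m'=(m'_{xy})$, with $x\in Z$ and $y\in Z'$, such that $\theta(f)=mf$, $\theta^{-1}(g)=m'g$, $m'm=I$ and $mm'=I$.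
\end{proposition}

\begin{proof}
Lemma~\ref{lem:char}(a), applied to $f\mapsto\theta(f)(y)$, gives the row of $m$ with index $y$; the same argument for $\theta^{-1}$ gives $m'$. Since $(m'm-I)f=\theta^{-1}\theta(f)-f=0$ for all $f\in C_p(Z,\mathbb{T})$, Lemma~\ref{lem:char}(b) shows that every row of $m'm-I$ is zero. Exchanging the roles gives $mm'=I$.
\end{proof}

Let $F\colon Z\to\mathbb{R}$ be continuous. What does $\theta$ say about $mF$? Since the entries of $m$ are integers, $m$ commutes with $p$, so for every $t\in\mathbb{R}$
\begin{equation}\label{eq:transfer}
p\circ(t\,mF)=m\,(p\circ(tF))=\theta(p\circ(tF)),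
\end{equation}
and the right side is continuous. One value of $t$ says little: if $h$ is the indicator function of any set, then $p\circ h=0$ is continuous. All values of $t$ together lead to the following property.

\begin{definition}\label{def:dagger}
A space $Z$ has \emph{property $(\dagger)$} if every function $h\colon Z\to\mathbb{R}$ such that $p\circ(th)$ is continuous for all $t\in\mathbb{R}$ is continuous.
\end{definition}

\begin{proposition}\label{prop:transfer}
In Proposition~\ref{prop:matrix}, if $Z$ and $Z'$ have property $(\dagger)$, then $F\mapsto mF$ is a linear homeomorphism of $C_p(Z,\mathbb{R})$ onto $C_p(Z',\mathbb{R})$.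
\end{proposition}

\begin{proof}
By \eqref{eq:transfer} and property $(\dagger)$ of $Z'$, the matrix $m$ maps $C_p(Z,\mathbb{R})$ into $C_p(Z',\mathbb{R})$; by the same identity for $\theta^{-1}$ and property $(\dagger)$ of $Z$, the matrix $m'$ maps back. The two maps are linear, they are continuous because each value of the image is a finite combination of values of the argument, and they are mutually inverse because $m'm=I$ and $mm'=I$.
\end{proof}

The \emph{Bohr topology} of a locally compact abelian group is the coarsest topology making all its continuous homomorphisms to $\mathbb{T}$ continuous. Let $\mathbb{R}^{\#}$ be $\mathbb{R}$ with its Bohr topology; it is the topology induced by the injection $u\mapsto(p(tu))_{t\in\mathbb{R}}$ into $\mathbb{T}^{\mathbb{R}}$, so $\mathbb{R}^{\#}$ is Tychonoff and its topology is coarser than the usual one. The hypothesis on $h$ in Definition~\ref{def:dagger} says precisely that $h\colon Z\to\mathbb{R}^{\#}$ is continuous. Glicksberg's theorem \cite{G} states that a subset of a locally compact abelian group that is compact in the Bohr topology is compact in the original topology. On such a subset the two topologies coincide, since a continuous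 bijection from a compact space onto a Hausdorff space is a homeomorphism.

\begin{lemma}\label{lem:classes}
Every $k_{\mathbb{R}}$-space, every pseudocompact space and every $P$-space has property $(\dagger)$.
\end{lemma}

\begin{proof}
Let $h\colon Z\to\mathbb{R}^{\#}$ be continuous.

Let $Z$ be a $k_{\mathbb{R}}$-space and $L\subseteq Z$ compact. Then $h(L)$ is compact in $\mathbb{R}^{\#}$, so by Glicksberg's theorem its two topologies coincide and $h|_L$ is continuous into $\mathbb{R}$. Hence $h\colon Z\to\mathbb{R}$ is continuous.

Let $Z$ be pseudocompact, and let $M$ be $h(Z)$ as a subspace of $\mathbb{R}^{\#}$. Then $M$ is pseudocompact, as a continuous image of $Z$. It is regular, and it is Lindel\"of, because its topology is coarser than that of a subspace of $\mathbb{R}$. A regular Lindel\"of space is normal; a normal pseudocompact $T_1$ space is countably compact, since an unbounded function on an infinite closed discrete subset would extend continuously by the Tietze theorem; and a countably compact Lindel\"of space is compact. So $M$ is compact, its two topologies coincide by Glicksberg's theorem, and $h$ is continuous into $\mathbb{R}$.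

Let $Z$ be a $P$-space and $z_0\in Z$. The set
\[
N=\{z\in Z: p(h(z)-h(z_0))=0 \text{ and } p(\sqrt2\,(h(z)-h(z_0)))=0\}
\]
is the preimage of a point under a continuous map into the metrizable space $\mathbb{T}^2$, so it is a $G_\delta$-set, hence open, and it contains $z_0$. If $u\in\mathbb{Z}$ and $\sqrt2\,u\in\mathbb{Z}$, then $u=0$; thus $h=h(z_0)$ on $N$. So $h$ is locally constant and therefore continuous into $\mathbb{R}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The first claim is Proposition~\ref{prop:transfer} combined with Lemma~\ref{lem:classes}. For the second, $\mathbb{T}$-equivalence preserves pseudocompactness \cite{SS}. So a Tychonoff space that is $\mathbb{T}$-equivalent to a pseudocompact one is pseudocompact, and the first claim applies.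
\end{proof}

\section{The spaces and precompact groups}\label{sec:spaces}

From now on $X$ and $Y$ are two fixed spaces. The mechanism that makes them equivalent is an extension operator. Suppose that $A\subseteq Y$ is closed and discrete, and that $h\mapsto\tilde h$ is a continuous homomorphism $G^A\to C_p(Y,G)$ with $\tilde h|_A=h$. Subtracting $\widetilde{f|_A}$ from $f$ splits $C_p(Y,G)$ as the product of $G^A$ and the group of functions vanishing on $A$. The second factor does not change when $A$ is collapsed to a point, and the first factor is the function group of a free-standing discrete copy of $A$. So $Y$ will be $G$-equivalent to the space $X$ obtained by collapsing $A$ and adding a discrete copy of it. We need a pair $(Y,A)$ that has an extension operator for precompact groups and nothing of the kind for $\mathbb{R}$.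

\subsection*{The space $Y$}
Let $D$ be the set of $3$-element subsets of $\omega_1$, called \emph{triples}; we write $\{a<b<c\}$ for the triple $\{a,b,c\}$ with $a<b<c$. For a finite partition $\mathcal{P}$ of $\omega_1$ (a partition into finitely many classes), $b\sim_{\mathcal{P}}c$ means that $b$ and $c$ lie in the same class. Let $Y=\omega_1\sqcup D$ be the disjoint union, and for $\alpha<\omega_1$ put
\[
O_{\mathcal{P}}(\alpha)=\{\alpha\}\cup\bigl\{\{\alpha<b<c\}: b\sim_{\mathcal{P}}c\bigr\}\cup\bigl\{\{a<b<\alpha\}: a\sim_{\mathcal{P}}b\bigr\}.
\]
In other words, for a triple $t=\{a<b<c\}$,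
\begin{equation}\label{eq:member}
t\in O_{\mathcal{P}}(\alpha)\iff (\alpha=a\text{ and }b\sim_{\mathcal{P}}c)\ \text{ or }\ (\alpha=c\text{ and }a\sim_{\mathcal{P}}b).
\end{equation}
A triple can be near its first element and near its last element, never near any other ordinal. Refining $\mathcal{P}$ shrinks $O_{\mathcal{P}}(\alpha)$. Declare $U\subseteq Y$ open if for every $\alpha\in U\cap\omega_1$ there is a finite partition $\mathcal{P}$ with $O_{\mathcal{P}}(\alpha)\subseteq U$. Two finite partitions have a finite common refinement, so this is a topology. The triples are isolated points, and each $O_{\mathcal{P}}(\alpha)$ is open because $\alpha$ is its only point in $\omega_1$; these sets form a neighborhood base at $\alpha$. Thus $\omega_1$ is a closed \emph{discrete} subspace of $Y$; the order topology of $\omega_1$ plays no role.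

\subsection*{The space $X$}
Let $\Lambda$ be a set of cardinality $\aleph_1$, let $E=D\sqcup\Lambda$ and $X=E\sqcup\{\infty\}$. Call $U\subseteq X$ \emph{large} if $\infty\in U$ and for every $\alpha<\omega_1$ there is a finite partition $\mathcal{P}$ with $O_{\mathcal{P}}(\alpha)\cap D\subseteq U$. Supersets and finite intersections of large sets are large, so the subsets of $E$ and the large sets form a topology on $X$. The points of $E$ are isolated, and the neighborhoods of $\infty$ are the large sets. The subspace $D\cup\{\infty\}$ is the quotient of $Y$ in which $\omega_1$ is collapsed to $\infty$, and $\Lambda$ is the discrete copy of $\omega_1$.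

\begin{lemma}\label{lem:top}
The spaces $X$ and $Y$ are zero-dimensional, $T_1$, and of cardinality $\aleph_1$. The point $\infty$ is the only non-isolated point of $X$, and $\{x\}$ is clopen in $X$ for $x\in E$.
\end{lemma}

\begin{proof}
The cardinalities follow from $|D|=\aleph_1$. If $\mathcal{P}$ puts the three elements of a triple $d$ into different classes, then $d\notin O_{\mathcal{P}}(\alpha)$ for all $\alpha$ by \eqref{eq:member}. Hence $\{d\}$ is closed in $Y$, and $X\setminus\{d\}$ is large.

In $Y$, the point $\alpha\in\omega_1$ is closed, since $\alpha\notin O_{\mathcal{P}}(\beta)$ for $\beta\neq\alpha$; so $Y$ is $T_1$. To see that $O_{\mathcal{P}}(\alpha)$ is closed, let $\beta\neq\alpha$ in $\omega_1$ and let $\mathcal{Q}$ be a finite partition having $\{\alpha\}$ as a class. A common point of $O_{\mathcal{P}}(\alpha)$ and $O_{\mathcal{Q}}(\beta)$ is a triple whose first and last elements are $\alpha$ and $\beta$ in some order. By \eqref{eq:member}, membership in $O_{\mathcal{Q}}(\beta)$ requires $\alpha\sim_{\mathcal{Q}}b$ for the middle element $b\neq\alpha$, which is impossible. So $O_{\mathcal{Q}}(\beta)$ misses $O_{\mathcal{P}}(\alpha)$. As the triples outside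 $O_{\mathcal{P}}(\alpha)$ are isolated, its complement is open. The sets $\{d\}$ and $O_{\mathcal{P}}(\alpha)$ form a clopen base.

In $X$, the set $X\setminus\{x\}$ is large also for $x\in\Lambda$, because it contains $D\cup\{\infty\}$. So $\{x\}$ is clopen for $x\in E$, and $\{\infty\}$ is closed since $E$ is open. Every large set is clopen, its complement being a subset of $E$. Finally $\{\infty\}$ is not large: every finite partition has two nonzero ordinals $b<c$ in one class, and $\{0<b<c\}\in O_{\mathcal{P}}(0)$.
\end{proof}

For an abelian group $G$ and $h\in G^{\omega_1}$ define $\tilde h\colon Y\to G$ by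
\[
\tilde h|_{\omega_1}=h,\qquad \tilde h(\{a<b<c\})=h(a)-h(b)+h(c).
\]

\begin{proposition}\label{prop:precompact}
If $G$ is a precompact abelian group, then $\tilde h$ is continuous for every $h\in G^{\omega_1}$, and $C_p(X,G)\cong C_p(Y,G)$.
\end{proposition}

\begin{proof}
Let $\alpha<\omega_1$ and let $V$ be a neighborhood of $0$ in $G$. Choose a neighborhood $W$ of $0$ with $W-W\subseteq V$ and, by precompactness, elements $g_1,\dots,g_k$ with $G=\bigcup_i(g_i+W)$. Partition $\omega_1$ according to the least $i$ with $h(b)\in g_i+W$. For this partition $\mathcal{P}$, $b\sim_{\mathcal{P}}c$ implies $h(b)-h(c)\in V$ and $h(c)-h(b)\in V$. The difference $\tilde h-h(\alpha)$ equals $0$ at $\alpha$, equals $h(c)-h(b)$ at $\{\alpha<b<c\}$, and equals $h(a)-h(b)$ at $\{a<b<\alpha\}$. So it maps $O_{\mathcal{P}}(\alpha)$ into $V$, and $\tilde h$ is continuous at $\alpha$. All other points are isolated.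

Let $C_0$ be the subgroup of $G^D$ consisting of all $g$ such that for every neighborhood $V$ of $0$ and every $\alpha<\omega_1$ there is a finite partition $\mathcal{P}$ with $g(O_{\mathcal{P}}(\alpha)\cap D)\subseteq V$. By the definitions of the topologies, $g\in C_0$ holds if and only if the extension $\bar g$ of $g$ by $0$ on $\omega_1$ is continuous on $Y$, and also if and only if the extension of $g$ by $0$ at $\infty$ is continuous on $D\cup\{\infty\}$.

Since $D\cup\{\infty\}$ is a neighborhood of $\infty$, a function $f\colon X\to G$ is continuous exactly when $f|_D-f(\infty)\in C_0$, with no condition on $f|_\Lambda$. Thus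
\[
C_p(X,G)\to C_0\times G^{\Lambda}\times G,\qquad f\mapsto\bigl(f|_D-f(\infty),\ f|_\Lambda,\ f(\infty)\bigr)
\]
is a group isomorphism; its inverse sends $(g,k,s)$ to the function equal to $g+s$ on $D$, to $k$ on $\Lambda$ and to $s$ at $\infty$. For $Y$, the map
\[
C_p(Y,G)\to C_0\times G^{\omega_1},\qquad f\mapsto\bigl((f-\widetilde{f|_{\omega_1}})|_D,\ f|_{\omega_1}\bigr)
\]
is well defined, because $f-\widetilde{f|_{\omega_1}}$ is continuous and vanishes on $\omega_1$, and it has the inverse $(g,h)\mapsto\bar g+\tilde h$. In all four maps each coordinate of the image is a sum of at most four coordinates of the argument with signs, so all four are continuous homomorphisms. Since $|\Lambda\cup\{\infty\}|=\aleph_1$, we have $G^{\Lambda}\times G\cong G^{\omega_1}$, and the claim follows.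
\end{proof}

Precompactness was used only for the continuity of $\tilde h$, and there it cannot be omitted.

\begin{example}\label{ex:unbounded}
Let $h\colon\omega_1\to\mathbb{R}$ be given by $h(n)=n$ for $n<\omega$ and $h=0$ elsewhere. Then $\tilde h(0)=0$, while $\tilde h(\{0<b<c\})=c-b\geq1$ for finite $b<c$. Every finite partition $\mathcal{P}$ has two positive integers $b<c$ in one class, so $\tilde h$ takes a value $\geq 1$ on every $O_{\mathcal{P}}(0)$ and is discontinuous at $0$. On the other hand, $p\circ(t\tilde h)$ is the extension of $p\circ(th)\in\mathbb{T}^{\omega_1}$, which is continuous by Proposition~\ref{prop:precompact}. So $Y$ does not have property $(\dagger)$.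
\end{example}

The example defeats one formula. Theorem~\ref{thm:A} has to defeat all linear maps, and the next remark shows which features of $Y$ its proof must use.

\begin{remark}\label{rem:variants}
If $r\colon Y\to\omega_1$ were a continuous retraction onto the discrete subspace $\omega_1$, then $h\circ r$ could replace $\tilde h$ in the proof of Proposition~\ref{prop:precompact}, and $X,Y$ would be $G$-equivalent for every abelian $G$. In two variants of the construction the map $r(\{a<b<c\})=a$ is such a retraction. If the triples $\{a<b<\alpha\}$ are omitted from $O_{\mathcal{P}}(\alpha)$, then $r$ is constant on $O_{\mathcal{P}}(\alpha)$. If $\omega_1$ is replaced by $\omega$, a finite partition $\mathcal{P}$ having $\{0\},\dots,\{\alpha-1\}$ among its classes removes these triples from $O_{\mathcal{P}}(\alpha)$, with the same effect. So both families of triples and the uncountability of $\omega_1$ are needed.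
\end{remark}

\section{Sparse sets in $X$ and overlapping neighborhoods in $Y$}\label{sec:comb}

We use two standard theorems. The \emph{$\Delta$-system lemma}: if $(T_\alpha)_{\alpha\in K}$ is a family of finite sets with $K$ uncountable, there are an uncountable $K'\subseteq K$ and a set $R$ with $T_\alpha\cap T_\beta=R$ for all distinct $\alpha,\beta\in K'$. (Repetitions are allowed: if one set occurs uncountably often, take it as $R$; otherwise uncountably many different sets occur.) \emph{Ramsey's theorem}: if the pairs from an infinite set are colored with finitely many colors, there is an infinite subset all of whose pairs have the same color.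

In $X$, every uncountable set of isolated points has an uncountable subset on which the values of a continuous function can be prescribed freely.

\begin{lemma}\label{lem:sparse}
Let $K_1\subseteq\omega_1$ be uncountable and $\alpha\mapsto x_\alpha$ an injection of $K_1$ into $E$. There is an uncountable $K\subseteq K_1$ such that $X\setminus\{x_\alpha:\alpha\in K\}$ is a neighborhood of $\infty$. Consequently, for every abelian topological group $G$ and every $w\in G^K$, the function $f_w\colon X\to G$ with $f_w(x_\alpha)=w(\alpha)$ for $\alpha\in K$ and $f_w=0$ elsewhere is continuous.
\end{lemma}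

\begin{proof}
If uncountably many $x_\alpha$ lie in $\Lambda$, let $K$ be the set of their indices. Otherwise uncountably many $x_\alpha$ are triples, $x_\alpha=\{a_\alpha<b_\alpha<c_\alpha\}$. By the $\Delta$-system lemma we may restrict to an uncountable set of indices on which $x_\alpha\cap x_\beta=\rho$ for $\alpha\neq\beta$. Each element of $\rho$ has a position (first, middle or last) in $x_\alpha$, and there are finitely many ways to assign positions; so there is an uncountable $K$ on which the assignment is the same.

Let $M=\{b_\alpha:\alpha\in K\}$. Suppose $c_\alpha=b_\beta$ with $\alpha,\beta\in K$. Then $\alpha\neq\beta$, so this ordinal lies in $\rho$, but it is last in $x_\alpha$ and middle in $x_\beta$, a contradiction. The same argument with ``first'' for ``last'' excludes $a_\alpha=b_\beta$. So for $\mathcal{P}=\{M,\omega_1\setminus M\}$ and all $\alpha\in K$ we have $a_\alpha\not\sim_{\mathcal{P}}b_\alpha$ and $b_\alpha\not\sim_{\mathcal{P}}c_\alpha$. By \eqref{eq:member}, $x_\alpha\notin O_{\mathcal{P}}(\gamma)$ for every $\gamma<\omega_1$, and $X\setminus\{x_\alpha:\alpha\in K\}$ is large. The function $f_w$ vanishes on this neighborhood of $\infty$, and all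 other points are isolated.
\end{proof}

In $Y$, the points of $\omega_1$ are tied to each other through the triples. Suppose that each $c$ in an uncountable set has chosen a neighborhood $O_{\mathcal{P}_c}(c)$. We look for one point $a$ and infinitely many points above it such that \emph{every} triple $\{a<b<c\}$ formed from them lies in the neighborhood chosen by its last element.

\begin{lemma}\label{lem:good}
Let $K\subseteq\omega_1$ be uncountable and let $\mathcal{P}_c$ be a finite partition of $\omega_1$ for each $c\in K$. Call $a\in K$ \emph{good} if there is a set $B\subseteq K$ of order type $\omega$, with all elements greater than $a$, such that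
\[
\{a<b<c\}\in O_{\mathcal{P}_c}(c)\qquad\text{for all } b<c \text{ in } B.
\]
Then all but countably many points of $K$ are good.
\end{lemma}

\begin{proof}
Let $k_c$ be the number of classes of $\mathcal{P}_c$, number the classes, and let $\pi_c(b)\in\{1,\dots,k_c\}$ be the number of the class of $b$. Suppose uncountably many points of $K$ are not good. Then for some $k$ infinitely many of them have $k_c=k$; let $H_0$ consist of the first $\omega$ of these. Color a pair $b<c$ from $H_0$ by $\pi_c(b)\in\{1,\dots,k\}$. Ramsey's theorem gives an infinite $H\subseteq H_0$ all of whose pairs have one color $i$. Let $a=\min H$ and $B=H\setminus\{a\}$. For $b<c$ in $B$ we have $\pi_c(a)=i=\pi_c(b)$, so $a\sim_{\mathcal{P}_c}b$ and $\{a<b<c\}\in O_{\mathcal{P}_c}(c)$. Thus $a$ is good, contrary to $a\in H_0$.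
\end{proof}

Uncountability is what bounds the number of colors; for $\omega$ in place of $\omega_1$ the numbers $k_c$ in Remark~\ref{rem:variants} tend to infinity. The lemma handles the last element of a triple. The first element is handled by the pigeonhole principle:
\begin{equation}\label{eq:pigeon}
\begin{array}{l}
\text{if $\mathcal{P}$ has $m$ classes, then among any $m+1$ ordinals above $a$}\\
\text{there are $b<c$ with $\{a<b<c\}\in O_{\mathcal{P}}(a)$.}
\end{array}
\end{equation}
Here is the whole argument in its simplest case.

\begin{example}\label{ex:retraction}
There is no continuous retraction $r\colon Y\to\omega_1$. Otherwise each $r^{-1}(c)$ is a neighborhood of $c$ and contains some $O_{\mathcal{P}_c}(c)$. Take a good point $a$ with witness $B$, and by \eqref{eq:pigeon} take $b<c$ in $B$ with $t=\{a<b<c\}\in O_{\mathcal{P}_a}(a)$. Then $r(t)=a$, and $r(t)=c$ because $t\in O_{\mathcal{P}_c}(c)$; but $a\neq c$.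
\end{example}

In terms of the operator $h\mapsto h\circ r$, the value at $t$ must involve $h(c)$ because $t$ is near $c$, and this is incompatible with $t$ being near $a$. For a general operator the value at $t$ is a combination of several values of $h$, and the contribution of $h(c)$ can be canceled by another term; in $h(a)-h(b)+h(c)$ it is canceled by $h(b)$. In a group that is not precompact there is room to choose $h(c)$ so that no cancellation occurs.

\section{Reduction to a diagonal operator}\label{sec:reduction}

Let $G$ be an abelian NSS group and $\Theta\colon C_p(X,G)\to C_p(Y,G)$ a continuous homomorphism. A priori $\Theta$ has nothing to do with extending functions from $\omega_1$. We show that on a suitable sparse subset of $X$ it behaves like an extension operator.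

For a clopen set $A$ and $g\in G$ let $g\mathbf{1}_A$ be the continuous function with value $g$ on $A$ and $0$ elsewhere; we write $g\mathbf{1}_x$ for $g\mathbf{1}_{\{x\}}$, $x\in E$. For $y\in Y$, Lemma~\ref{lem:finite} applied to $f\mapsto\Theta(f)(y)$ gives a finite set $S_y\subseteq X$ such that $\Theta(f)(y)$ depends only on $f|_{S_y}$. For $x\in E$, $y\in Y$, $g\in G$ put
\[
\sigma_x(y)(g)=\Theta(g\mathbf{1}_x)(y),\qquad T_y=\{x\in E:\sigma_x(y)\neq0\}.
\]
Each $\sigma_x(y)$ is an endomorphism of $G$, the ``matrix entry'' of $\Theta$; for fixed $x$ and $g$ the function $y\mapsto\sigma_x(y)(g)$ is continuous; and $T_y\subseteq S_y$ is finite. If $f(\infty)=0$, then $f$ agrees on $S_y$ with $\sum_{x\in S_y\cap E}f(x)\mathbf{1}_x$, so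
\begin{equation}\label{eq:star}
\Theta(f)(y)=\sum_{x\in T_y}\sigma_x(y)(f(x))\qquad\text{whenever } f(\infty)=0.
\end{equation}
Apply the $\Delta$-system lemma to $(T_\alpha)_{\alpha<\omega_1}$, and fix an uncountable $K_0\subseteq\omega_1$ and a finite $R\subseteq E$ with $T_\alpha\cap T_\beta=R$ for distinct $\alpha,\beta\in K_0$. A point of $T_\alpha\setminus R$ influences the value at $\alpha$ and at no other point of $K_0$.

\begin{lemma}\label{lem:diag}
Let $K_1\subseteq K_0$ be uncountable and $x_\alpha\in T_\alpha\setminus R$ for $\alpha\in K_1$. Put $u_\alpha=\sigma_{x_\alpha}$. There is an uncountable $K\subseteq K_1$ such that: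
\begin{enumerate}
\item[(U1)] for each $y\in Y$, $u_\alpha(y)\neq0$ for only finitely many $\alpha\in K$;
\item[(U2)] for each $w\in G^K$, the function $g_w(y)=\sum_{\alpha\in K}u_\alpha(y)(w(\alpha))$ is continuous on $Y$;
\item[(U3)] $u_\alpha(\beta)=0$ for distinct $\alpha,\beta\in K$; hence $g_w(a)=u_a(a)(w(a))$ for $a\in K$.
\end{enumerate}
\end{lemma}

\begin{proof}
For distinct $\alpha,\beta\in K_1$ we have $x_\alpha\notin T_\beta$, since otherwise $x_\alpha\in T_\alpha\cap T_\beta=R$. This gives (U3) and, as $x_\beta\in T_\beta$, it shows that the $x_\alpha$ are distinct. Then (U1) holds because $T_y$ is finite. Take $K$ from Lemma~\ref{lem:sparse}. The function $f_w$ is continuous and vanishes at $\infty$, so \eqref{eq:star} gives $g_w=\Theta(f_w)$, which proves (U2).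
\end{proof}

Two tasks remain: to find points $x_\alpha$ whose diagonal entries $u_\alpha(\alpha)$ are large enough, and to choose $w$ so that $g_w$ is discontinuous.

\section{The real case: proof of Theorem~\ref{thm:A}}\label{sec:real}

By Lemma~\ref{lem:top} and Proposition~\ref{prop:precompact} for the compact group $\mathbb{T}$, it remains to show that no continuous homomorphism $\Theta\colon C_p(X,\mathbb{R})\to C_p(Y,\mathbb{R})$ has dense image; an isomorphism would be such a map. Suppose that $\Theta$ has dense image, and use the notation of Section~\ref{sec:reduction} with $G=\mathbb{R}$. As noted in Section~\ref{sec:intro}, $\Theta$ is linear. So $\sigma_x(y)$ is multiplication by the real number $\Theta(\mathbf{1}_x)(y)$, and we regard $\sigma_x=\Theta(\mathbf{1}_x)$ as a continuous real function on $Y$.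

\subsection*{Step 1: nonzero diagonal entries}
We claim that $T_\alpha\subseteq R$ for at most $|R|+1$ ordinals $\alpha$. Write $\delta_z$ for evaluation at a point $z$. Applying \eqref{eq:star} to $f-f(\infty)\mathbf{1}_X$ gives
\[
\Theta(f)(\alpha)=\sum_{x\in T_\alpha}\sigma_x(\alpha)\bigl(f(x)-f(\infty)\bigr)+f(\infty)\,\Theta(\mathbf{1}_X)(\alpha).
\]
So if $T_\alpha\subseteq R$, the functional $\delta_\alpha\circ\Theta$ lies in the span of the $|R|+1$ functionals $\delta_x$, $x\in R\cup\{\infty\}$. On the other hand, the functionals $\delta_\alpha\circ\Theta$, $\alpha<\omega_1$, are linearly independent. Indeed, if $\sum_i c_i\,\delta_{\alpha_i}\circ\Theta=0$ with distinct $\alpha_i$, then the continuous functional $\sum_i c_i\delta_{\alpha_i}$ vanishes on the dense image of $\Theta$, hence on $C_p(Y,\mathbb{R})$; evaluating it at the indicator function of a clopen neighborhood of $\alpha_i$, which contains no other ordinal if it has the form $O_{\mathcal{P}}(\alpha_i)$, gives $c_i=0$. This proves the claim, and it is the only use of the density of the image. (Without it the claim fails, as for the map sending $f$ to the constant function $f(\infty)$.)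

Remove the exceptional ordinals from $K_0$ to get $K_1$, pick $x_\alpha\in T_\alpha\setminus R$ for $\alpha\in K_1$, and take $K$ and $u_\alpha$ from Lemma~\ref{lem:diag}. The $u_\alpha$ are continuous real functions, $g_w=\sum_{\alpha\in K}w(\alpha)u_\alpha$, and $u_\alpha(\alpha)\neq0$ because $x_\alpha\in T_\alpha$.

\subsection*{Step 2: a triangular system}
For $c\in K$, continuity of $u_c$ and $u_c(c)\neq0$ give a finite partition $\mathcal{P}_c$ such that $u_c$ has no zero on $O_{\mathcal{P}_c}(c)$. Let $a\in K$ be a good point with witness $B$ (Lemma~\ref{lem:good}). Then $u_c(\{a<b<c\})\neq0$ for all $b<c$ in $B$. We want to fix the weights $w(c)$ one at a time, and a later weight must not disturb the values already arranged. So choose $b_1<b_2<\cdots$ in $B$ recursively such that, with $t_{ij}=\{a<b_i<b_j\}$,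
\begin{equation}\label{eq:triangular}
u_{b_l}(t_{ij})=0\quad(i<j<l),\qquad u_{b_j}(t_{ij})\neq0\quad(i<j).
\end{equation}
This is possible: when $b_l$ is chosen, finitely many elements of $B$ are at most $b_{l-1}$, since $B$ has order type $\omega$, and each of the finitely many triples $t_{ij}$ with $i<j<l$ excludes finitely many candidates by (U1). The second condition holds for all elements of $B$.

\subsection*{Step 3: large weights}
Put $w(b_1)=0$. Given $w(b_1),\dots,w(b_{j-1})$, let $s_{ij}=\sum_{l<j}w(b_l)u_{b_l}(t_{ij})$ for $i<j$, and let
\[
w(b_j)=\max_{i<j}\frac{1+|s_{ij}|}{|u_{b_j}(t_{ij})|}.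
\]
Put $w=0$ on the rest of $K$; in particular $w(a)=0$. By \eqref{eq:triangular} the terms with $l>j$ vanish at $t_{ij}$, so
\[
|g_w(t_{ij})|=|s_{ij}+w(b_j)u_{b_j}(t_{ij})|\geq(1+|s_{ij}|)-|s_{ij}|=1\qquad(i<j),
\]
while $g_w(a)=0$ by (U3). By (U2) there is a finite partition $\mathcal{P}$ with $|g_w|<1$ on $O_{\mathcal{P}}(a)$, and by \eqref{eq:pigeon} some $t_{ij}$ lies in $O_{\mathcal{P}}(a)$. This contradiction proves Theorem~\ref{thm:A}. \qed

\section{Groups without small subgroups: proof of Theorem~\ref{thm:B}}\label{sec:nss}

The first statement, and the ``if'' part of the second, are Proposition~\ref{prop:precompact}. Let $G$ be an abelian NSS group that is not precompact, and suppose that $\Theta\colon C_p(X,G)\to C_p(Y,G)$ is a topological isomorphism. We keep the notation of Section~\ref{sec:reduction}; the NSS property is what makes that section, and Step 1 below, available. Two tools of the real case are lost. There is no dimension count, and we use $\Theta^{-1}$ instead. There is also no scaling: a nonzero endomorphism may have a small image (it may be finite, for instance), and knowing one value of $u_c(t)$ says nothing about the others. We replace ``nonzero'' by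 ``the image is not covered by finitely many translates of a fixed neighborhood'', and ``a large weight'' by ``one of $N$ well separated weights''.

\subsection*{Step 1: diagonal entries with large image}
For $x\in X$, Lemma~\ref{lem:finite} gives a finite $S'_x\subseteq Y$ such that $f|_{S'_x}=0$ implies $\Theta^{-1}(f)(x)=0$. Let $S'=\bigcup_{x\in R\cup\{\infty\}}S'_x$, a finite set. We claim that
\begin{equation}\label{eq:onto}
G=\sum_{x\in T_\alpha\setminus R}\operatorname{im}\sigma_x(\alpha)\qquad\text{for }\alpha\in K_0\setminus S'.
\end{equation}
Let $g\in G$, let $A$ be a clopen neighborhood of $\alpha$ in $Y$ that misses $S'$, and let $f'=\Theta^{-1}(g\mathbf{1}_A)$. Then $f'$ vanishes on $R\cup\{\infty\}$, and \eqref{eq:star} gives $g=\Theta(f')(\alpha)=\sum_{x\in T_\alpha\setminus R}\sigma_x(\alpha)(f'(x))$.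

We need a measure of largeness that does not depend on $\alpha$. Choose an uncountable $K_1\subseteq K_0\setminus S'$ on which $|T_\alpha\setminus R|$ has a constant value $n$; by \eqref{eq:onto}, $n\geq1$, since $G\neq\{0\}$. As $G$ is not precompact, there is a neighborhood $V$ of $0$ such that no finitely many translates of $V$ cover $G$. Let $V'$ be a symmetric neighborhood of $0$ with $V'+\dots+V'\subseteq V$ ($n$ summands). If each of the $n$ images in \eqref{eq:onto} were covered by finitely many translates $F_x+V'$, with $F_x$ finite, then $G$ would be covered by $\sum_xF_x+V$. So for each $\alpha\in K_1$ there is $x_\alpha\in T_\alpha\setminus R$ such that $\operatorname{im}\sigma_{x_\alpha}(\alpha)$ is not covered by finitely many translates of $V'$. Take $K$ and $u_\alpha$ from Lemma~\ref{lem:diag}.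

\subsection*{Step 2: separated weights}
Let $c\in K$ and $N\geq1$. Choose $q_1,\dots,q_N\in G$ successively with $u_c(c)(q_j)\notin\bigcup_{i<j}\bigl(u_c(c)(q_i)+V'\bigr)$. Since $V'$ is symmetric, the set $Q_c^N=\{q_1,\dots,q_N\}$ has $N$ elements and
\[
u_c(c)(q)-u_c(c)(q')\notin V'\qquad\text{for } q\neq q' \text{ in } Q_c^N.
\]
Fix a symmetric neighborhood $W$ of $0$ with $W+W+W+W\subseteq V'$. The $N$ functions $y\mapsto u_c(y)(q)$, $q\in Q_c^N$, are continuous at $c$, so there is a finite partition $\mathcal{P}_c^N$ with $u_c(t)(q)-u_c(c)(q)\in W$ for all $t\in O_{\mathcal{P}_c^N}(c)$ and $q\in Q_c^N$. We claim that for $t\in O_{\mathcal{P}_c^N}(c)$,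
\begin{equation}\label{eq:atmostone}
\text{for every $s\in G$, at most one $q\in Q_c^N$ satisfies } s+u_c(t)(q)\in W.
\end{equation}
If $q\neq q'$ both did, then $u_c(t)(q)-u_c(t)(q')\in W+W$, and replacing $t$ by $c$ in the two terms adds an element of $W+W$; so $u_c(c)(q)-u_c(c)(q')\in V'$, which is false.

\subsection*{Step 3: one point that is good for every $N$}
The partitions now depend on $N$, because continuity at $c$ is available for finitely many weights at a time. This is why Lemma~\ref{lem:good} is stated for all but countably many points: for each $N$ only countably many points of $K$ fail to be good for $(\mathcal{P}_c^N)_{c\in K}$, so some $a\in K$ is good for every $N$, with witnesses $B_N$. Thus \eqref{eq:atmostone} holds for $t=\{a<b<c\}$ whenever $b<c$ are in $B_N$.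

\subsection*{Step 4: blocks}
With $N$ weights available at $c$, property \eqref{eq:atmostone} lets us control at most $N-1$ triples ending in $c$, so a single infinite sequence as in Section~\ref{sec:real} is out of reach. But \eqref{eq:pigeon} needs only finite sets of unbounded size. We choose pairwise disjoint blocks $C_1,C_2,\dots$ with $C_N\subseteq B_N$ and $|C_N|=N$, one element at a time: first the element of $C_1$, then those of $C_2$, and so on. The next element $c\in B_N$ of $C_N$ is required to be
\begin{enumerate}
\item[(i)] larger than the elements already put into $C_N$, and different from all elements chosen earlier;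
\item[(ii)] such that $u_c(\{a<b<b'\})=0$ for all $b<b'$ that were chosen earlier and lie in a common block.
\end{enumerate}
Condition (i) excludes finitely many elements of $B_N$, which has order type $\omega$, and condition (ii) excludes finitely many by (U1). Once $c\in C_N$ is chosen, choose $w(c)\in Q_c^N$ such that for every earlier $b\in C_N$, with $t=\{a<b<c\}$,
\begin{equation}\label{eq:escape}
\sum_{e\text{ chosen before }c}u_e(t)(w(e))+u_c(t)(w(c))\notin W.
\end{equation}
There are at most $N-1$ such $b$, and by \eqref{eq:atmostone} each of them excludes at most one of the $N$ elements of $Q_c^N$, so a choice remains. Put $w=0$ at all points of $K$ outside the blocks; in particular $w(a)=0$, since all blocks lie above $a$.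

Let $b<c$ be in $C_N$ and $t=\{a<b<c\}$. By (i), $b$ was chosen before $c$, and by (ii), $u_e(t)=0$ for all $e$ chosen after $c$. So $g_w(t)$ is the left side of \eqref{eq:escape}, and $g_w(t)\notin W$. By (U3), $g_w(a)=0$, and by (U2) there is a finite partition $\mathcal{P}$, with $m$ classes say, such that $g_w(O_{\mathcal{P}}(a))\subseteq W$. By \eqref{eq:pigeon} there are $b<c$ in $C_{m+1}$ with $\{a<b<c\}\in O_{\mathcal{P}}(a)$. This contradiction proves Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}

\bibitem{G} Glicksberg, \emph{Uniform boundedness for groups}, Canad. J. Math. 14 (1962).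

\bibitem{SS} Dmitri Shakhmatov, Jan Sp\v{e}v\'ak, \emph{Group-valued continuous functions with the topology of pointwise convergence}, Topology Appl. 157 (2010); arXiv:0907.4941 (2009).

\end{thebibliography}
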